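# Uniqueness of the fast-decay self-similar profile in a singular diffusion equation with gradient absorption

## 1. The theorem: one critical height $a^*$

**Theorem 1.** Let $N\ge 1$ and let $(p,q)$ satisfy
$$p_c=\frac{2N}{N+1}<p<2,\qquad p-1<q<\frac p2. \tag{1}$$
Put
$$\alpha=\frac{p-q}{p-2q},\qquad \beta=\frac{q-p+1}{p-2q},\qquad \mu=\frac{\alpha}{\beta}=\frac{p-q}{q-p+1}, \tag{2}$$
$$K^*=\frac1\mu\Big[(p-1)(\mu+1)-N+1\Big]^{1/(q-p+1)},\qquad \theta=\frac{N(p-1)-q(N-1)}{p-1}, \tag{3}$$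
and for $a>0$ let $f(\cdot;a)$ be the solution of
$$\big(|f'|^{p-2}f'\big)'+\frac{N-1}{r}|f'|^{p-2}f'+\alpha f+\beta rf'-|f'|^q=0\quad(r>0),\qquad f(0)=a,\ f'(0)=0. \tag{4}$$
Then there is exactly one $a^*>0$ such that $f(\cdot;a^*)$ is positive on $(0,\infty)$ and
$$\lim_{r\to\infty}r^{\theta}\big(K^*-r^\mu f(r;a^*)\big)=A\quad\text{for some }A>0. \tag{5}$$
It is also the only $a$ for which $f(\cdot;a)>0$ on $(0,\infty)$ and $r^\mu f(r;a)\to K^*$ as $r\to\infty$. Moreover:

* if $a>a^*$, then $f(\cdot;a)$ is positive and decreasing up to some $R(a)<\infty$, with $f(R(a);a)=0>f'(R(a);a)$;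
* if $0<a<a^*$, then $f(\cdot;a)>0$ on $(0,\infty)$ and $f(r;a)\sim(1-q)\,q^{q/(1-q)}\,r^{-q/(1-q)}$ as $r\to\infty$;
* if $a=a^*$, then $r\mapsto -rf'/f$ is strictly increasing from $0$ to $\mu$.

In particular, the conjecture that uniqueness of the profile with decay (5) holds in every dimension $N\ge2$ is true. The problem comes from Razvan Gabriel Iagar and Philippe Laurençot, "Second order asymptotics and uniqueness for self-similar profiles to a singular diffusion equation with gradient absorption", arXiv:2406.11518 (2024). One fact quoted with the problem is used as an input, and nothing else from outside.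

**Fact 2 (quoted).** For every $N\ge1$ and $(p,q)$ in the range (1) there is a nonempty closed set $\mathcal B\subset(0,\infty)$ such that for each $a\in\mathcal B$ the solution $f(\cdot;a)$ is positive on $(0,\infty)$ and satisfies (5) with some $A>0$. When $N=1$, $\mathcal B=\{a^*\}$ is a singleton, and $a^*$ is the unique $a>0$ for which $f(\cdot;a)$ is positive with $f\sim K^*r^{-\mu}$.

We use only $\mathcal B\ne\emptyset$. Thus existence is quoted, and uniqueness is proved here for all $N\ge1$.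

## 2. Where the equation and the two decay rates come from

The partial differential equation is
$$\partial_tu-\Delta_pu+|\nabla u|^q=0,\qquad \Delta_pu=\mathrm{div}\big(|\nabla u|^{p-2}\nabla u\big),\qquad (t,x)\in(0,\infty)\times\mathbb R^N. \tag{6}$$
Since $p<2$ the diffusion is singular: the diffusivity $|\nabla u|^{p-2}$ blows up where the gradient vanishes. On radial functions $\Delta_pU=r^{1-N}\big(r^{N-1}|U'|^{p-2}U'\big)'$.

Insert $u(t,x)=(T-t)^\alpha f(\xi)$, $\xi=|x|(T-t)^\beta$. The three terms of (6) carry the powers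
$$\partial_tu:\ \alpha-1,\qquad \Delta_pu:\ (\alpha+\beta)(p-1)+\beta,\qquad |\nabla u|^q:\ (\alpha+\beta)q$$
of $T-t$. From (2), $\alpha+\beta=\frac1{p-2q}$, and all three exponents equal $\frac q{p-2q}$. Since $\partial_tu=-(T-t)^{\alpha-1}(\alpha f+\beta\xi f')$, what remains is exactly (4). As $\alpha>0$, such a solution with bounded $f$ goes extinct at time $T$. So (4) describes the shapes of self-similar extinction, and the shooting parameter is the height $a=f(0)$.

**Fast decay.** Look for a power solution of (4) that kills $\alpha f+\beta rf'$. Since $\alpha=\beta\mu$, this forces $f=Kr^{-\mu}$. With $g=-f'=\mu Kr^{-\mu-1}$, equation (4) becomes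
$$\frac{g^{p-1}}r\Big[(p-1)(\mu+1)-(N-1)-r\,g^{\,q-p+1}\Big]=0 .$$
Because $(q-p+1)(\mu+1)=1$, we have $rg^{q-p+1}=(\mu K)^{q-p+1}$, so the equation holds exactly when $K=K^*$. Thus $K^*r^{-\mu}$ is an exact solution for $r>0$, singular at $0$. It corresponds to a stationary solution $K^*|x|^{-\mu}$ of (6) away from $x=0$. Condition (5) says that $f$ approaches this solution from below, with second term exactly of order $r^{-\mu-\theta}$. For instance, the function $K^*r^{-\mu}/(1+r^{-\theta})$ (not a solution) has property (5) with $A=K^*$, while $K^*r^{-\mu}$ itself gives the limit $0$ and does not qualify.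

**Slow decay.** Drop the diffusion and solve $\alpha f+\beta rf'=|f'|^q$ with a power $zr^{-m}$. Matching powers gives $m=q(m+1)$, i.e. $m=\frac q{1-q}$. A short computation (done in Section 13) gives $\beta(\mu-m)=\frac1{1-q}$, hence $z^{1-q}=(1-q)m^q$, i.e. $z=(1-q)q^{q/(1-q)}$. This is the rate in the second bullet.

**A numerical example to keep at hand.** Take $N=2$, $p=\frac32$, $q=\frac23$. Then $p_c=\frac43<\frac32$ and $\frac12<\frac23<\frac34$, so (1) holds. We find $\alpha=5$, $\beta=1$, $\mu=5$, $K^*=\frac15\cdot2^6=\frac{64}5$ and $\theta=\frac23$. The self-similar form is $u=(T-t)^5f(|x|(T-t))$. The fast rate is $r^{-5}$ and the slow one is $\frac4{27}r^{-2}$. Check of the slow one: for $f=\frac4{27}r^{-2}$ we get $5f+rf'=3f=\frac49r^{-2}$ and $|f'|^{2/3}=\big(\frac8{27}r^{-3}\big)^{2/3}=\frac49r^{-2}$.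

So the theorem describes a threshold. Large $a$: $f$ hits zero. Small $a$: slow decay. In between there is a set of fast-decay heights, and the task is to show that this set is a single point.

## 3. Exponent identities and the initial value problem

**Step 1: collect the algebra.** Write
$$\delta=q-p+1\in(0,1),\qquad \nu=\frac{N-1}{p-1},\qquad Y_*=(p-1)(\mu+1)-(N-1)=(\mu K^*)^\delta .$$
Direct computation gives
$$\delta(\mu+1)=1,\quad \delta\mu=p-q,\quad q(\mu+1)=1+(p-1)(\mu+1), \tag{7}$$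
$$\frac1\beta=\frac{p-2q}\delta=(2-p)\mu-p=\mu-q(\mu+1)>0,\qquad \theta=1-\delta\nu=\frac{\delta Y_*}{p-1}. \tag{8}$$
(For the second formula in (8): $\theta=N-q\nu$ and $1-\delta\nu=1-q\nu+(N-1)$; also $\frac{Y_*}{p-1}=\mu+1-\nu$.)

By (8), $\mu>\frac p{2-p}$. The condition $p>p_c$ reads $N(2-p)<p$, which is the same as $\frac p{2-p}>N$ and also the same as $(N-1)(2-p)<2(p-1)$, i.e. $\nu<\frac2{2-p}$. Therefore
$$\mu+1>\frac2{2-p}>\nu,\qquad Y_*>0,\qquad \theta\in(0,1],\qquad \mu>N\ge1\ge\theta,\qquad 0<q<\frac p2<1. \tag{9}$$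

**Step 2: existence, uniqueness, and differentiability in $a$.** Let $w=-|f'|^{p-2}f'$ and $\Theta(w)=|w|^{\frac{2-p}{p-1}}w$. Then (4) becomes
$$f'=-\Theta(w),\qquad w'=-\frac{N-1}rw+\alpha f-\beta r\Theta(w)-|w|^{q/(p-1)} . \tag{10}$$
Since $\frac1{p-1}>1$ and $\frac q{p-1}>1$, the right side is $C^1$ in $(f,w)$ for $r>0$, even at $w=0$. At $r=0$ the problem is equivalent to
$$f=a-\int_0^r\Theta(w)\,d\rho,\qquad w=r^{1-N}\int_0^r\rho^{N-1}\big[\alpha f-\beta\rho\,\Theta(w)-|w|^{q/(p-1)}\big]d\rho$$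
in $C([0,r_0])^2$. Composition with a $C^1$ function is a $C^1$ operator on $C([0,r_0])$, and both integral operators have norm at most $r_0$. Hence for $r_0$ small, uniformly for $a$ near a given $a_0$, the right side is a $C^1$ map from $\{\|f-a\|\le1,\ \|w\|\le1\}$ into its interior, whose derivative has norm at most $\frac12$. By the contraction principle and the implicit function theorem, $(f,w)$ exists, is unique, and is $C^1$ in $a$ with values in $C([0,r_0])^2$. For larger $r$ this is standard ODE theory for (10). Put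
$$h=\partial_af,\qquad k=\partial_aw .$$
These are continuous up to $r=0$, with $h(0)=1$, $k(0)=0$. The integral formula also gives $w/r\to\alpha a/N$ as $r\to0$.

**Step 3: $f$ decreases while it is positive.** Let $(0,R)$, $R=R(a)\le\infty$, be the maximal interval on which $f>0$. Near $0$ we have $w>0$. At a first zero of $w$ in $(0,R)$ we would have $w'\le0$, but (10) gives $w'=\alpha f>0$. So $w>0$ and $g:=-f'>0$ on $(0,R)$, $f$ is smooth there, and
$$(g^{p-1})'+\frac{N-1}rg^{p-1}=\psi-g^q,\qquad \psi:=\alpha f+\beta rf'. \tag{11}$$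
Since $0<f\le a$ and $w'\le\alpha a$, nothing blows up: the solution extends as long as $f>0$. If $R<\infty$, then $f(R)=0$, and $f'(R)<0$, because $(f,w)(R)=(0,0)$ would force $f\equiv0$ by uniqueness for (10).

## 4. Crossing the level $K^*$: a trichotomy of heights

This section sorts the $a$'s by the behavior of
$$X=r^\mu f,\qquad\text{for which}\qquad \psi=\beta(\mu f+rf')=\beta r^{1-\mu}X'. \tag{12}$$
Near $0$, $X'>0$ since $\psi(0)=\alpha a>0$; also $X(0)=0$.

**Lemma 3.** If $X'(r_0)=0$ with $r_0\in(0,R)$, then $X(r_0)\ne K^*$, and $X''(r_0)$ has the sign of $X(r_0)-K^*$.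

*Proof.* If $X(r_0)=K^*$ and $X'(r_0)=0$, then $f$ and the solution $K^*r^{-\mu}$ have the same data at $r_0$, so they coincide on $(0,R)$ by uniqueness. But $K^*r^{-\mu}$ is unbounded at $0$: impossible. For the sign, let $\bar e(r)=X(r_0)r^{-\mu}$, which agrees with $f$ to first order at $r_0$. There $\psi=0$, so (11) reads
$$(p-1)g^{p-2}f''-\frac{N-1}rg^{p-1}-g^q=0,$$
while the computation of Section 2 gives
$$(p-1)g^{p-2}\bar e''-\frac{N-1}rg^{p-1}-g^q=\frac{g^{p-1}}r\big[Y_*-rg^\delta\big],\qquad rg^\delta=(\mu X(r_0))^\delta .$$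
Subtracting, $(p-1)g^{p-2}(f-\bar e)''=\frac{g^{p-1}}r\big[(\mu X)^\delta-(\mu K^*)^\delta\big]$ at $r_0$. Since $X-X(r_0)=r^\mu(f-\bar e)$ and $f-\bar e$ vanishes to first order, $X''(r_0)=r_0^\mu(f-\bar e)''(r_0)$. $\square$

**Definition.** Let $r_1=\sup\{r<R:\ X'>0\text{ and }X<K^*\text{ on }(0,r)\}$. We say that

* $a\in\mathcal A$ if $r_1<R$ and $X'(r_1)=0$;
* $a\in\mathcal C$ if $r_1<R$ and $X(r_1)=K^*$;
* $a\in\mathcal G$ if $r_1=R$.

By Lemma 3 exactly one of the three holds. The consequences are as follows.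

* In $\mathcal A$: $X(r_1)<K^*$ and $X''(r_1)<0$, so $X'<0$ just after $r_1$. At a next zero of $X'$ we would need $X''\ge0$, but $X<K^*$ there, so $X''<0$. Hence $X'<0$ on $(r_1,R)$.
* In $\mathcal C$: $X'(r_1)>0$. At a next zero of $X'$ we would need $X''\le0$, but $X>K^*$ there, so $X''>0$. Hence $X'>0$ on $(0,R)$. As $X$ is increasing it cannot vanish at a finite $R$, so $R=\infty$, and $\lim X>K^*$.
* In $\mathcal G$: $X$ is increasing, so again $R=\infty$, with $X'>0$ and $X<K^*$ on $(0,\infty)$.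

One point of the graph can decide membership: $a\in\mathcal A$ if and only if $X'<0$ somewhere on $(0,R)$, and if $X>K^*$ somewhere on $(0,R)$ then $a\in\mathcal C$. If $f>0$ on $(0,\infty)$ and $X\to K^*$ (in particular under (5)), then $a\in\mathcal G$, because in $\mathcal A$ the limit of $X$ is below $K^*$ and in $\mathcal C$ above. By continuous dependence $\mathcal A$ and $\mathcal C$ are open: for $\mathcal A$ use an $r$ slightly larger than $r_1$ with $X'(r)<0$, for $\mathcal C$ one with $X(r)>K^*$. Hence $\mathcal G$ is closed in $(0,\infty)$.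

Fact 2 gives $\emptyset\ne\mathcal B\subset\mathcal G$. Everything comes down to showing that $\mathcal G$ has only one point.

## 5. Logarithmic variables and an autonomous system

We pass to $s=\ln r$, $\dot{}=d/ds$, to see the problem as a dynamical system. On $(0,R)$ put
$$\zeta=\frac{rg}f,\quad x=\mu-\zeta,\quad Y=rg^\delta=(\zeta X)^\delta,\quad W=r\psi g^{1-p},\quad M=\mu+1+\frac{rg'}g,\quad D=Y_*-Y,\quad u=M-x. \tag{13}$$
Here $\zeta=-rf'/f$ is the local decay exponent. For the singular solution $K^*r^{-\mu}$ one has $\zeta=\mu$, $x=0$, $Y=Y_*$, $W=0$, $M=0$.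

**Step 1: algebraic relations.** We have $\psi=\beta fx$. Also $\psi'=-(\alpha+\beta)g-\beta rg'=-\beta gM$ and $g=(Y/r)^{1/\delta}=(Y/r)^{\mu+1}$. Multiplying (11) by $rg^{1-p}$ gives $(p-1)\frac{rg'}g+N-1=W-Y$. Hence
$$(p-1)M=Y_*+W-Y,\qquad W=\frac{\beta x}\zeta\,r^2g^{2-p}=\frac{\beta x}\zeta\,Y^{(2-p)(\mu+1)}e^{-s/\beta}. \tag{14}$$
(The power of $r$ in the last expression is $2-(2-p)(\mu+1)=p-(2-p)\mu=-\frac1\beta$.)

**Step 2: derivatives.** Logarithmic differentiation gives $\dot\zeta/\zeta=1+\frac{rg'}g+\zeta=M-x=u$, $\dot Y/Y=1+\delta(M-\mu-1)=\delta M$, and $\dot X/X=\mu-\zeta=x$. Where $x\neq0$, also $\dot W/W=1-\frac{\zeta M}x-(p-1)(M-\mu-1)$. With (7):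
$$\dot\zeta=\zeta u,\quad \dot x=-\zeta u,\quad \dot Y=\delta MY,\quad \dot X=xX,\quad \dot W=W\omega,\quad \omega=q(\mu+1)-(p-1)M-\frac{\zeta M}x. \tag{15}$$
Put
$$\tau=\Big(q+\frac\zeta x\Big)M-q(\mu+1),\qquad\text{so that}\quad \omega-\delta M=-\tau,\qquad \frac d{ds}\ln\frac YW=\tau, \tag{16}$$
because $p-1+\delta=q$. Differentiating (14) and replacing $W$ by $(p-1)M-Y_*+Y$,
$$(p-1)\dot M=W\omega-\delta MY=\big((p-1)M-Y_*\big)\omega-\tau Y. \tag{17}$$
For $0<\zeta<\mu$, $Y>0$, this is a smooth autonomous system in $(\zeta,M,Y)$, and $\omega,\tau,u$ depend on $(\zeta,M)$ only. Formulas with $1/x$ are used only where $x\ne0$.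

**Step 3: behavior at the origin.** As $r\to0$, $g^{p-1}\sim\alpha ar/N$, so $\zeta\to0$, $Y\to0$ and $W=r\psi/w\to N$. Then by (14), as $s\to-\infty$,
$$M\to\frac{Y_*+N}{p-1}=\mu+1+\frac1{p-1},\qquad u\to\frac p{p-1},\qquad \tau\to\frac q{p-1}. \tag{18}$$

**Lemma 4.** If $a\in\mathcal G\cup\mathcal C$, then $0<\zeta<\mu$, $W>0$, $M>0$, and $Y$ is strictly increasing.

*Proof.* $X'>0$ gives $x>0$, $\psi>0$, $W>0$. By (18), $M>0$ near $-\infty$. At a first zero of $M$ we would have $\dot M\le0$, but (17) gives $(p-1)\dot M=W\omega=Wq(\mu+1)>0$. Finally $\dot Y=\delta MY>0$. $\square$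

## 6. Asymptotics of the profiles in $\mathcal G$

**Lemma 5.** Let $a\in\mathcal G$. Then $Y\uparrow Y_*$, $\zeta\to\mu$, $X\to K^*$ as $s\to\infty$. There is $D_\infty>0$ with
$$D\sim D_\infty e^{-\theta s},\qquad x\sim\sigma_\infty D,\qquad \sigma_\infty=\frac{\mu}{(p-1)(\mu+\theta)} .$$
Further $\frac Mx\to\frac{\mu+\theta}\mu$, $\tau\to\theta+\frac1\beta>0$, $u>0$ for large $s$, and (5) holds with some $A>0$.

*Proof.* **Step 1: the limits.** Since $\zeta<\mu$ and $X<K^*$, $Y=(\zeta X)^\delta<Y_*$, so $Y\uparrow Y_\infty\le Y_*$ and $\int^\infty M\,ds<\infty$. Since $X$ increases to a positive limit, $\int^\infty x\,ds<\infty$. As $X$ and $Y$ converge, $\zeta=Y^{1/\delta}/X$ converges, and integrability of $x=\mu-\zeta>0$ forces $\zeta\to\mu$. As $(p-1)M\ge Y_*-Y_\infty$ and $M$ is integrable, $Y_\infty=Y_*$. Then $X^\delta=Y/\zeta^\delta\to Y_*/\mu^\delta=(K^*)^\delta$.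

**Step 2: the ratio $\sigma=x/D$.** This step finds the direction of approach. Write $W=\varepsilon(s)x$; by (14), $0<\varepsilon=O(e^{-s/\beta})$. Then $(p-1)M=D(1+\varepsilon\sigma)$. Also $\dot x=-\zeta(M-x)$ and, by $\theta=\delta Y_*/(p-1)$,
$$\frac{\dot D}D=-\frac{\delta MY}D=-\theta\frac Y{Y_*}(1+\varepsilon\sigma). \tag{19}$$
So
$$\dot\sigma=\zeta\sigma-\frac\zeta{p-1}(1+\varepsilon\sigma)+\theta\frac Y{Y_*}\sigma(1+\varepsilon\sigma)=a_1\sigma-b_1+c_1\sigma^2,$$
with $a_1\to\mu+\theta$, $b_1\to\frac\mu{p-1}$, $0<c_1\to0$. Let $\eta>0$. If $\sigma\ge\sigma_\infty+\eta$ at a late time, then $\dot\sigma\ge a_1\sigma-b_1$, which is bounded below by a positive constant on $\{\sigma\ge\sigma_\infty+\eta\}$, so $\sigma$ stays there and $\sigma\to\infty$. Then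
$$\frac{\dot x}x=\zeta-\frac{\zeta M}x=\zeta-\frac\zeta{p-1}\Big(\varepsilon+\frac1\sigma\Big)\to\mu>0,$$
contradicting $x\to0$. So $\sigma<\sigma_\infty+\eta$ eventually, and $c_1\sigma^2\to0$. If now $\sigma\le\sigma_\infty-\eta$ at a late time, then $\dot\sigma\le-c<0$ from then on and $\sigma$ becomes negative, which is impossible. Hence $\sigma\to\sigma_\infty$.

**Step 3: the rate of $D$.** From (19), $\frac{\dot D}D=-\theta\big(1-\frac D{Y_*}\big)(1+O(e^{-s/\beta}))$. As $D\to0$, eventually $\dot D/D\le-\theta/2$, so $D=O(e^{-\theta s/2})$. Then $\frac d{ds}\ln(De^{\theta s})=O(D+e^{-s/\beta})$ is integrable, and $D\sim D_\infty e^{-\theta s}$ with $D_\infty\in(0,\infty)$.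

**Step 4: the rest.** $\frac Mx=\frac{1+\varepsilon\sigma}{(p-1)\sigma}\to\frac1{(p-1)\sigma_\infty}=\frac{\mu+\theta}\mu$ and $M\to0$. So $\tau=qM+\zeta\frac Mx-q(\mu+1)\to\mu+\theta-q(\mu+1)=\theta+\frac1\beta$ by (8), and $u=x\big(\frac Mx-1\big)>0$ for large $s$. Finally $\ln(K^*/X)=\int_s^\infty x\sim\frac{\sigma_\infty D_\infty}\theta e^{-\theta s}$, which is (5) with $A=K^*\sigma_\infty D_\infty/\theta$. $\square$

So $\mathcal G$ is exactly the set of $a$ with $f(\cdot;a)>0$ and $X\to K^*$, and also exactly the set of $a$ with positive $f(\cdot;a)$ satisfying (5).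

## 7. The linearized operator and its scaling generators

If we can show that every point $a_0\in\mathcal G$ has $\mathcal A$ immediately to its right and $\mathcal C$ immediately to its left, connectedness will finish the proof: between two consecutive points of $\mathcal G$ one would have to go from $\mathcal A$ to $\mathcal C$ without meeting $\mathcal G$. So we need the sign of $h=\partial_af$ for large $r$, with enough growth: $h/f\to-\infty$. This section sets up the tool for that and shows what a first choice gives and does not give.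

**Step 1: the equation for $h$.** Let $a_0\in\mathcal G$ and $f=f(\cdot;a_0)$. Differentiating (10) in $a$, with $\Theta'(w)=\frac{g^{2-p}}{p-1}$, gives
$$(p-1)g^{p-2}h'=-k \tag{20}$$
and $\mathcal Lh=0$ on $(0,\infty)$, where
$$\mathcal L\phi=r^{1-N}\big(r^{N-1}(p-1)g^{p-2}\phi'\big)'+(qg^{q-1}+\beta r)\phi'+\alpha\phi . \tag{21}$$

**Step 2: explicit functions with computable $\mathcal L$.** Insert $f_\lambda(r)=\lambda^cf(\lambda r)$ in the left side of (4). The result is
$$\lambda^{c(p-1)+p}\Delta_pf+\lambda^c\psi-\lambda^{(c+1)q}g^q\quad\text{evaluated at }\lambda r .$$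
Differentiate at $\lambda=1$. The derivative of the evaluation point contributes nothing since $\Delta_pf+\psi-g^q\equiv0$. Using $\Delta_pf=g^q-\psi$,
$$\mathcal L(cf+rf')=\big(c(p-1)+p\big)(g^q-\psi)+c\psi-(c+1)qg^q=\delta(\mu-c)\,g^q-\big(p-(2-p)c\big)\psi, \tag{22}$$
since $p-q=\delta\mu$. For $c=\mu$ we have $\mu f+rf'=\psi/\beta$ and $-(p-(2-p)\mu)=\frac1\beta$, so
$$\mathcal L\psi=\psi . \tag{23}$$

**Step 3: self-adjoint form and Lagrange identity.** Let
$$E(r)=\exp\int_0^r\frac{qg^\delta+\beta\rho g^{2-p}}{p-1}\,d\rho,\qquad \mathcal P=(p-1)r^{N-1}g^{p-2}E .$$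
Then $(p-1)g^{p-2}E'/E=qg^{q-1}+\beta r$, so $r^{N-1}E\,\mathcal L\phi=(\mathcal P\phi')'+\alpha r^{N-1}E\phi$, and for any smooth $\phi$
$$\big[\mathcal P(h'\phi-h\phi')\big]'=-r^{N-1}E\,h\,\mathcal L\phi . \tag{24}$$

**Step 4: size of $\mathcal P$ at infinity.** By (14) and Lemma 5, $r^2g^{2-p}=O(e^{-s/\beta})$ and $Y=Y_*+O(e^{-\theta s})$, so $r\frac{E'}E=\frac{qY+\beta r^2g^{2-p}}{p-1}=\frac{qY_*}{p-1}+O(e^{-\theta s}+e^{-s/\beta})$ and $E\sim Cr^{qY_*/(p-1)}$. (Here and below $C$ denotes positive constants that may differ.) Also $g\sim Cr^{-\mu-1}$ and $\frac{qY_*}{p-1}=q(\mu+1)-q\nu$. Hence $\mathcal P\sim Cr^\kappa$ with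
$$\kappa=(p-1)\nu+(2-p)(\mu+1)+q(\mu+1)-q\nu=(1+\delta)(\mu+1)-\delta\nu=\mu+2-\delta\nu=\mu+1+\theta . \tag{25}$$

**Step 5: what comparison with $\psi$ gives.** The obvious comparison function is $\psi$: it is positive, and its equation (23) has a signed right side. We claim that *$h$ has a zero*. Suppose instead $h>0$ on $(0,\infty)$ (recall $h(0)=1$), and set $\Omega_\psi=\mathcal P(h'\psi-h\psi')$. By (20), $\mathcal Ph'=-r^{N-1}Ek\to0$ as $r\to0$. Also $\mathcal P\psi'=-(p-1)\beta r^{N-1}Eg^{p-1}M\to0$. So $\Omega_\psi(0^+)=0$. By (23) and (24), $\Omega_\psi'=-r^{N-1}Eh\psi<0$, so $\Omega_\psi\le-c<0$ for $r\ge1$, and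
$$\Big(\frac h\psi\Big)'=\frac{\Omega_\psi}{\mathcal P\psi^2}\le-\frac c{\mathcal P\psi^2} .$$
By Lemma 5, $\psi=\beta fx\sim Cr^{-\mu-\theta}$, so $\frac1{\mathcal P\psi^2}\sim Cr^{\mu+\theta-1}$, which is not integrable at $\infty$. Then $h/\psi\to-\infty$, a contradiction.

This already rules out the naive hope that profiles are ordered by their heights: $h>0$ near $0$, but $h$ must change sign.

**Step 6: where comparison with $\psi$ stops.** Let $z$ be the first zero of $h$. At $z$, $\Omega_\psi<0$. Just after $z$ we have $h<0$, so now $\Omega_\psi'=-r^{N-1}Eh\psi>0$: the Wronskian starts to climb back. Nothing in the identity prevents it from becoming positive, and then $h/\psi$ would increase again and $h$ might return to zero. To control $h$ *after* its zero, we want a comparison function $v$ whose sign changes together with that of $\mathcal Lv$: then the sign of $v$ in front of the zero of $h$ and behind it can be used twice.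

The family (22) offers $v_c=cf+rf'=f(c-\zeta)$, which changes sign where $\zeta=c$. Multiplied by $rg^{1-p}$, its image is
$$rg^{1-p}\mathcal Lv_c=\delta(\mu-c)Y-\big(p-(2-p)c\big)W=W\Big[\delta(\mu-c)\frac YW-\big(p-(2-p)c\big)\Big]. \tag{26}$$
If $\zeta$ and $Y/W$ are both strictly increasing, each of $v_c$ and $\mathcal Lv_c$ (for $0<c<\mu$) changes sign at most once. We then choose $c$ so that both changes occur *at the same point*: we need a time $s_*$ at which $J=0$, where
$$J:=bW-\delta xY,\qquad b:=p-(2-p)\zeta, \tag{27}$$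
and then take $c_*=\zeta(s_*)$. This is the plan. It requires two monotonicity statements along an orbit in $\mathcal G$:
$$u>0\ \ (\zeta\text{ increasing})\qquad\text{and}\qquad \tau>0\ \ (Y/W\text{ increasing}).$$

## 8. The signs of $u$ and $\tau$: computations on $\{u=0\}$ and $\{\tau=0\}$, and the case $N=1$

From here to the end of Section 9 fix $a\in\mathcal G$. By (18) and Lemma 5, $u>0$ and $\tau>0$ near both $s=-\infty$ and $s=+\infty$. The task is to exclude dips in between. Put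
$$e=q-(1-q)\zeta,\qquad b=p-(2-p)\zeta,\qquad \ell=(p-1)(\zeta+1)-(N-1),$$
with zeros
$$\zeta_e=\frac q{1-q},\qquad \zeta_b=\frac p{2-p},\qquad \zeta_\ell=\nu-1 .$$
Here $\zeta_e<\zeta_b$ is equivalent to $2q<p$; $\zeta_b<\mu$ by (8); $\zeta_\ell<\zeta_b$ since $\nu<\frac2{2-p}$. Moreover $e=b-\delta x$, from $\delta\mu=p-q$.

**Lemma 6 (on $\{u=0\}$).** If $u=0$ at a point, then there $\tau=-e$, $\omega=b$, $W=Y-\ell$ (so $Y>\ell$), and
$$(p-1)\dot u=bW-\delta xY=eY-b\ell . \tag{28}$$
If $u=\dot u=0$ at a point, then $(p-1)\ddot u=e\,\delta MY$ there.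

*Proof.* With $M=x$: $\tau=qx+\zeta-q(\mu+1)=(1-q)\zeta-q=-e$, and $\omega=\delta M-\tau=\delta x+e=b$. By (14), $W=(p-1)x-Y_*+Y=Y-\ell$, and $W>0$. Since $\dot u=\dot M+\dot\zeta=\dot M+\zeta u$, (17) gives $(p-1)\dot u=bW-\delta xY=b(Y-\ell)-\delta xY=eY-b\ell$. For the last claim, use $(\zeta,u,Y)$ as coordinates and write $\dot u=F(\zeta,u,Y)$. If $u=\dot u=0$, then $\dot\zeta=0$ too, so $\ddot u=F_Y\dot Y$, and $F_Y=\frac e{p-1}$ on $\{u=0\}$. $\square$

**Lemma 7 (on $\{\tau=0\}$).** If $\tau=0$ at a point, then there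
$$\dot\tau=q\big(\nu-\Lambda(\zeta)^2\big),\qquad \Lambda(\zeta)=\frac{(\mu+1)\sqrt{1-q}\;\zeta}{q\mu+(1-q)\zeta} . \tag{29}$$
$\Lambda$ is strictly increasing, $\Lambda(0)=0$, $\Lambda(\zeta_e)^2=\frac1{1-q}$, $\Lambda(\mu)^2>\nu$. If $\tau=\dot\tau=0$ at a point, then $\ddot\tau=-q(\Lambda^2)'(\zeta)\,\zeta u$ there, which is $<0$ if $u>0$.

*Proof.* With $\tau=0$ we have $\omega=\delta M$ and $M\big(q+\frac\zeta x\big)=q(\mu+1)$. Then (17) becomes $\dot M=\delta M\big(M-\frac{Y_*}{p-1}\big)$. Using $\delta(\mu+1)=1$ and $\frac{Y_*}{p-1}=\mu+1-\nu$,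
$$\Big(q+\frac\zeta x\Big)\dot M=q\Big(M-\frac{Y_*}{p-1}\Big)=q(M-\mu-1)+q\nu=-\frac{\zeta M}x+q\nu ,$$
where the last equality is $\tau=0$ again. Next, $\frac d{ds}\frac\zeta x=\frac{\mu\zeta u}{x^2}$, and from $\tau=0$,
$$\frac Mx=\frac{q(\mu+1)}{qx+\zeta},\qquad \frac ux=\frac Mx-1=\frac e{qx+\zeta}.$$
Hence
$$\dot\tau=q\nu+\frac{\zeta M}x\Big(\frac{\mu u}x-1\Big)=q\nu+\frac{q(\mu+1)\zeta}{(qx+\zeta)^2}\big(\mu e-qx-\zeta\big).$$
Since $\mu e-(qx+\zeta)=-(1-q)(\mu+1)\zeta$ and $qx+\zeta=q\mu+(1-q)\zeta$, this is (29). Monotonicity and $\Lambda(0)=0$ are clear. At $\zeta_e$ the denominator is $q(\mu+1)$, so $\Lambda(\zeta_e)=\frac1{\sqrt{1-q}}$. At $\mu$ the denominator is $\mu$, so $\Lambda(\mu)^2=(1-q)(\mu+1)^2>\mu+1>\nu$, because $(1-q)(\mu+1)=\frac{1-q}{q-p+1}>1$ by $2q<p$. For the last claim, use $(\zeta,\tau,Y)$ as coordinates (allowed, since $\partial_M\tau=q+\frac\zeta x>0$). On $\{\tau=0\}$, $\dot\tau$ depends on $\zeta$ alone, so at a point with $\tau=\dot\tau=0$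 we get $\ddot\tau=-q(\Lambda^2)'(\zeta)\dot\zeta$. $\square$

Let $\zeta_0\in[0,\mu)$ be defined by $\Lambda(\zeta_0)^2=\nu$.

**The case $N=1$, by hand.** Here $\nu=0$. By (29), $\dot\tau=-q\Lambda^2<0$ at every zero of $\tau$. At a last zero we would need $\dot\tau\ge0$ since $\tau>0$ near $+\infty$. So $\tau$ has no zero: $\tau>0$ on $\mathbb R$. Now let $u=0$ somewhere. Then $-e=\tau>0$, so $e<0$. Also $\ell=(p-1)(\zeta+1)>0$ and $Y>\ell$. So $eY-b\ell<(e-b)\ell=-\delta x\ell<0$, i.e. $\dot u<0$ at every zero of $u$. Since $u>0$ near $+\infty$, the last zero contradicts this. So $u>0$ on $\mathbb R$. In dimension one both facts come from looking at one last zero.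

**What breaks for $N\ge2$.** Now $\nu>0$ and $\zeta_0>0$. For $\zeta<\zeta_0$, (29) gives $\dot\tau>0$ on $\{\tau=0\}$: upward crossings are permitted, and a last zero of $\tau$ in that region is no contradiction. Similarly (28) no longer has a sign. In the example $N=2$, $p=\frac32$, $q=\frac23$ we have $\nu=2$, $\zeta_\ell=1$, $\zeta_e=2$, $\zeta_b=3$, $\mu=5$, $\Lambda(\zeta)=\frac{6\sqrt3\,\zeta}{10+\zeta}$ and $\zeta_0=\frac{10\sqrt2}{6\sqrt3-\sqrt2}\approx1.58$. At $\zeta=1$, $\dot\tau=\frac23\big(2-\frac{108}{121}\big)>0$ on $\{\tau=0\}$. On $\{u=0\}$,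
$$\tfrac12\dot u=\tfrac13(2-\zeta)Y-\tfrac14(3-\zeta)(\zeta-1),$$
which at $\zeta=\frac32$ equals $\frac Y6-\frac3{16}$: its sign depends on $Y$. If we knew $u>0$, then $\zeta$ would be monotone and we could treat first zeros of $\tau$ where $\zeta\le\zeta_0$ and last zeros where $\zeta\ge\zeta_0$. But the control of $u$ used the sign of $\tau$. This circle has to be broken.

## 9. Monotonicity of $\zeta$ and of $Y/W$ in every dimension

The way out is to use the information on $\tau$ only on the two *ends* of the orbit, where $u>0$ is known, and then to compare these two ends with each other in the $(\zeta,M)$ plane.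

**Lemma 8 (the two ends).**

* (F1) If $u>0$ on $(-\infty,s_u)$, then $\tau(s)>0$ for all $s<s_u$ with $\zeta(s)\le\zeta_0$.
* (F2) If $u>0$ on $(s_5,\infty)$, then $\tau(s)>0$ for all $s>s_5$ with $\zeta(s)\ge\zeta_0$.

*Proof.* (F1) If not, there is $s<s_u$ with $\tau(s)\le0$ and $\zeta(s)\le\zeta_0$. Since $\tau>0$ near $-\infty$, $\tau$ has a first zero $s_1\le s$, and $\zeta(s_1)\le\zeta_0$ because $\zeta$ increases on $(-\infty,s_u)$. Then $\dot\tau(s_1)\le0$, and (29) gives $\zeta(s_1)\ge\zeta_0$. So $\zeta(s_1)=\zeta_0$, $\dot\tau(s_1)=0$, and by Lemma 7 $\ddot\tau(s_1)<0$ as $u(s_1)>0$. Thus $\tau<0$ just before $s_1$: contradiction. (F2) If not, there is $s>s_5$ with $\tau(s)\le0$ and $\zeta(s)\ge\zeta_0$. Since $\tau>0$ near $+\infty$, $\tau$ has a last zero $s_4\ge s$, and $\zeta(s_4)\ge\zeta_0$. Then $\dot\tau(s_4)\ge0$ gives $\zeta(s_4)\le\zeta_0$. So $\dot\tau(s_4)=0$, $\ddot\tau(s_4)<0$, and $\tau<0$ just after $s_4$: contradiction. (If $N=1$, then $\zeta_0=0$: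 (F1) is vacuous, and $\zeta(s_4)\le0$ is itself a contradiction.) $\square$

**Lemma 9.** $u>0$ on $\mathbb R$; that is, $\zeta$ is strictly increasing.

*Proof.* Suppose not. As $u>0$ near $\pm\infty$, there are a first zero $s_u$ and a last zero $s_5\ge s_u$ of $u$. Write $\zeta_u=\zeta(s_u)$, $\zeta_5=\zeta(s_5)$. Since $\dot u(s_u)\le0\le\dot u(s_5)$, (28) gives
$$eY-b\ell\le0\ \text{ at }s_u,\qquad eY-b\ell\ge0\ \text{ at }s_5 . \tag{30}$$

**Step 1: the claim $\zeta_5<\zeta_u$.** This makes the two ends overlap in $\zeta$. We split according to whether $\nu\le\frac1{1-q}$. Both cases occur: the example above has $\nu=2<3=\frac1{1-q}$, while $N=2$, $p=\frac75$, $q=\frac12$ satisfies (1) and has $\nu=\frac52>2=\frac1{1-q}$.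

*Case I: $\nu\le\frac1{1-q}$.* Then $\zeta_\ell=\nu-1\le\frac q{1-q}=\zeta_e$, and $\zeta_0\le\zeta_e$ because $\Lambda(\zeta_0)^2=\nu\le\Lambda(\zeta_e)^2$.

(i) *$\zeta_5<\zeta_e$.* If $\zeta_5\ge\zeta_e$, then at $s_5$: $e\le0$, $\ell\ge0$, $Y>\ell$, so $eY-b\ell\le(e-b)\ell=-\delta x\ell\le0$. By (30) equality holds throughout, so $\ell=0$, and then $eY=0$, i.e. $e=0$. Hence $\zeta_5=\zeta_e=\zeta_\ell$ and $M=x$ at $s_5$. But then the system (15), (17) has the solution $\zeta\equiv\zeta_e$, $M\equiv\mu-\zeta_e$, $Y\propto e^{\delta(\mu-\zeta_e)s}$. Indeed, along it $u=0$, $\tau=-e=0$ and $(p-1)M-Y_*=-\ell=0$, so $\dot\zeta=\dot M=0$. By uniqueness our $\zeta$ would be constant, contradicting $\zeta\to0$ at $-\infty$.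

(ii) *$\zeta_5<\zeta_0$.* By (i) and Lemma 6, $\tau(s_5)=-e(\zeta_5)<0$, so $\tau<0$ just after $s_5$, where $\zeta>\zeta_5$. If $\zeta_5\ge\zeta_0$, this would contradict (F2).

(iii) *$\zeta_5<\zeta_u$.* If $\zeta_u\le\zeta_5$, then $\zeta_u<\zeta_0\le\zeta_e$, so $\tau(s_u)=-e(\zeta_u)<0$. But for all $s<s_u$ we have $\zeta(s)<\zeta_u<\zeta_0$, and (F1) gives $\tau>0$ there, hence $\tau(s_u)\ge0$: contradiction.

*Case II: $\nu>\frac1{1-q}$.* Then $\zeta_e<\zeta_\ell<\zeta_b$. If $\zeta_u\le\zeta_e$, then at $s_u$: $e\ge0$, $\ell<0$, $b>0$, so $eY-b\ell>0$, contradicting (30). So $\zeta_u>\zeta_e$, and we may assume $\zeta_5>\zeta_e$, since otherwise the claim holds. If $\zeta_5\ge\zeta_\ell$, then at $s_5$: $e<0$, $\ell\ge0$, $Y>\ell$ give $eY-b\ell<(e-b)\ell\le0$, contradicting (30). So $\zeta_5\in(\zeta_e,\zeta_\ell)$, and we may assume $\zeta_u<\zeta_\ell$, since otherwise the claim holds. On $(\zeta_e,\zeta_\ell)$, $b$ and $-\ell$ are positive and decreasing and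 $-e$ is positive and increasing, so
$$\Psi=\frac{b\,(-\ell)}{-e}$$
is positive and strictly decreasing. In these terms (30) reads $Y(s_u)\ge\Psi(\zeta_u)$ and $Y(s_5)\le\Psi(\zeta_5)$. If $s_u<s_5$, Lemma 4 gives $\Psi(\zeta_u)\le Y(s_u)<Y(s_5)\le\Psi(\zeta_5)$, so $\zeta_5<\zeta_u$. If $s_u=s_5$, then $u=\dot u=0$ there, and Lemma 6 gives $\ddot u<0$ since $e<0$. Then $u<0$ nearby, contradicting $u>0$ on $(-\infty,s_u)$. The claim is proved.

**Step 2: crossing of the two ends.** On $(-\infty,s_u]$ and on $[s_5,\infty)$, $\zeta$ is strictly increasing. So these pieces of the orbit are graphs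
$$M=P(\zeta),\ \zeta\in(0,\zeta_u],\qquad M=Q(\zeta),\ \zeta\in[\zeta_5,\mu),$$
and on them $M>\mu-\zeta$ (that is, $u>0$) except at $\zeta_u$, respectively $\zeta_5$, where $M=\mu-\zeta$. By Step 1 both are defined on $[\zeta_5,\zeta_u]$, and $Q-P<0$ at $\zeta_5$ while $Q-P>0$ at $\zeta_u$. Let $\zeta_c\in(\zeta_5,\zeta_u)$ be the first zero of $Q-P$, so that $(Q-P)'(\zeta_c)\ge0$. Both pieces pass over the same point $(\zeta_c,M_c)$, with the same $\omega$, $\tau$ and the same $u>0$: the first at a time $<s_u$, the second at a time $>s_5\ge s_u$. Since $Y$ increases in time, $Y_Q>Y_P$. As $\frac{dM}{d\zeta}=\frac{\dot M}{\zeta u}$, (17) gives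
$$0\le(Q-P)'(\zeta_c)=-\frac{\tau\,(Y_Q-Y_P)}{(p-1)\zeta_cu},\qquad\text{hence}\quad \tau(\zeta_c,M_c)\le0 .$$
If $\zeta_c\le\zeta_0$, this contradicts (F1) on the first piece. If $\zeta_c\ge\zeta_0$, it contradicts (F2) on the second. $\square$

**Lemma 10.** $\tau>0$ on $\mathbb R$; hence $\frac YW=\frac{g^q}\psi$ is strictly increasing.

*Proof.* By Lemma 9, (F1) and (F2) apply with $s_u=+\infty$ and $s_5=-\infty$, so $\tau>0$ both where $\zeta\le\zeta_0$ and where $\zeta\ge\zeta_0$. Use (16). $\square$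

**Lemma 11.** $J=bW-\delta xY$ has exactly one zero $s_*$.

*Proof.* As $s\to-\infty$, $J\to pN>0$. For large $s$, $\zeta>\zeta_b$, so $b<0$ and $J<0$. Hence a zero exists (for Section 10 this is all we need). At a zero of $J$, $bW=\delta xY>0$, so $b>0$. Using $\dot b=-(2-p)\zeta u$, $\dot x=-\zeta u$ and $b-(2-p)x=p-(2-p)\mu=-\frac1\beta$,
$$\dot J=\delta xY\Big[\omega-\delta M+\zeta u\Big(\frac1x-\frac{2-p}b\Big)\Big]=-\delta xY\Big[\tau+\frac{\zeta u}{\beta bx}\Big]<0$$
by Lemmas 9 and 10. So there is only one zero. $\square$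

## 10. Sturm comparison with $c_*f+rf'$: $h/f\to-\infty$

**Proposition 12.** Let $a_0\in\mathcal G$, $f=f(\cdot;a_0)$, $h=\partial_af(\cdot;a_0)$. Then
$$\frac hf\to-\infty\qquad(r\to\infty). \tag{31}$$

*Proof.* **Step 1: the comparison function.** Let $c_*=\zeta(s_*)\in(0,\mu)$, $r_*=e^{s_*}$,
$$v=c_*f+rf'=f(c_*-\zeta),\qquad G=\mathcal Lv .$$
By Lemma 9, $v>0$ on $(0,r_*)$ and $v<0$ on $(r_*,\infty)$. By (26),
$$rg^{1-p}G=W\Big[\delta(\mu-c_*)\frac YW-b(s_*)\Big],$$
and at $r_*$ the right side is $-J(s_*)=0$. Since $Y/W$ is strictly increasing (Lemma 10), $G<0$ on $(0,r_*)$ and $G>0$ on $(r_*,\infty)$.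

**Step 2: the Wronskian.** Put $\Omega=\mathcal P(h'v-hv')$. By (24), $\Omega'=-r^{N-1}EGh$. We check $\Omega(0^+)=0$. As $r\to0$, $\mathcal Ph'=-r^{N-1}Ek\to0$, while
$$\mathcal Pv'=-(p-1)r^{N-1}Eg^{p-1}\Big(c_*+1+\frac{rg'}g\Big)\to0$$
since $\frac{rg'}g=M-\mu-1\to\frac1{p-1}$; and $h,v$ are bounded near $0$.

**Step 3: $h>0$ on $(0,r_*]$.** If $z\le r_*$ were the first zero of $h$, then $h>0$, $G<0$ and $\Omega'>0$ on $(0,z)$, so $\Omega(z)>0$. But $\Omega(z)=\mathcal Ph'(z)v(z)\le0$, since $h'(z)\le0\le v(z)$: contradiction.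

**Step 4: $h$ has a zero.** This was shown in Section 7, Step 5.

**Step 5: after its zero, $h$ stays negative and dominates $f$.** Let $z$ be the first zero of $h$; by Step 3, $z>r_*$. As $h\not\equiv0$ solves a linear second-order equation, $h'(z)<0$. Also $v(z)<0$, so $\Omega(z)=\mathcal Ph'(z)v(z)>0$. As long as $h<0$ after $z$, we have $G>0$, $\Omega'=-r^{N-1}EGh>0$, so $\Omega\ge\Omega(z)>0$ and
$$\Big(\frac hv\Big)'=\frac\Omega{\mathcal Pv^2}>0 .$$
So $h/v$ increases from $0$; it cannot return to $0$, and $h<0$ persists on $(z,\infty)$. Since $v\sim-Cr^{-\mu}$ and $\mathcal P\sim Cr^{\mu+1+\theta}$ by (25), $\frac1{\mathcal Pv^2}\sim Cr^{\mu-1-\theta}$. As $\mu>\theta$, integration gives $\frac hv\ge c\,r^{\mu-\theta}$ for large $r$, with some $c>0$. Finally $\frac hf=(c_*-\zeta)\frac hv$ and $c_*-\zeta\to c_*-\mu<0$, which gives (31). $\square$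

In contrast with Section 7, Step 6, the Wronskian $\Omega$ keeps growing *after* the zero of $h$, because $h$ and $G$ have both changed sign.

## 11. Transversality at a saddle

**Proposition 13.** If $a_0\in\mathcal G$, there is $\epsilon>0$ with $(a_0,a_0+\epsilon)\subset\mathcal A$ and $(a_0-\epsilon,a_0)\subset\mathcal C$.

*Proof.* **Step 1: a planar system with a saddle.** By (14) and (15), for every $a$, $(x,D)$ solves
$$\dot x=-(\mu-x)(M-x),\quad \dot D=-\delta M(Y_*-D),\quad (p-1)M=D+\beta e^{-s/\beta}(Y_*-D)^{(2-p)(\mu+1)}\frac x{\mu-x}, \tag{32}$$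
as long as $\zeta=\mu-x>0$ and $Y=Y_*-D>0$. On $B_\rho=\{|x|\le\rho,\ |D|\le\rho\}$ with $\rho<\frac12\min(\mu,Y_*)$ the exponential term in $M$ and its first derivatives in $(x,D)$ are $O(e^{-s/\beta})$. Without that term the field is smooth and autonomous, and its linearization at $0$ is
$$L=\begin{pmatrix}\mu&-\frac\mu{p-1}\\0&-\theta\end{pmatrix}.$$
So the Jacobian of (32) on $B_\rho$ is $L+O(\rho+e^{-s/\beta})$. The eigenvalues of $L$ are $\mu$ and $-\theta$, with eigenvectors $(1,0)$ and $(\sigma_\infty,1)$. An orbit in $\mathcal G$ comes in along the second one, in agreement with $x\sim\sigma_\infty D$ in Lemma 5. We show that a change of $a$ pushes it out along the first.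

**Step 2: cone estimate.** Let $\Delta=(\Delta x,\Delta D)\ne0$ satisfy $\dot\Delta=(L+R(s))\Delta$ with the entries of $R$ bounded by $\eta$. By uniqueness $\Delta$ never vanishes. Let $K\ge\max\big(4,\frac2{p-1}\big)$, $\eta\le\frac\mu8$, $\eta(K+1)<\theta$. If $|\Delta x|\ge K|\Delta D|$, then $\Delta x\ne0$ and
$$\frac d{ds}|\Delta x|\ge\Big(\mu-\frac\mu{(p-1)K}-2\eta\Big)|\Delta x|\ge\frac\mu4|\Delta x| . \tag{33}$$
If $|\Delta x|=K|\Delta D|$, both components are nonzero, $\frac d{ds}|\Delta D|\le\big(-\theta+\eta(K+1)\big)|\Delta D|$, and therefore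
$$\frac d{ds}\big(|\Delta x|-K|\Delta D|\big)\ge|\Delta x|\Big(\frac\mu4+\theta-\eta(K+1)\Big)>0 .$$
So the cone $\{|\Delta x|\ge K|\Delta D|\}$ is forward invariant, and inside it $\Delta x$ keeps its sign. Outside it, $\Delta D\ne0$ and $\frac d{ds}|\Delta D|\le-\big(\theta-\eta(1+K)\big)|\Delta D|\le0$. For instance, if $R=0$, the vector $(1,0)$ lies in the cone, and $(\sigma_\infty,1)$ does not, since $\sigma_\infty<\frac1{p-1}<K$.

From now on fix $K$ satisfying also $K>\frac{3\mu}{\delta Y_*}$, and fix $\eta>0$ with $\eta\le\frac\mu8$ and $\eta(2K+1)<\theta$, so that the cone estimate holds for both constants $K$ and $2K$.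

**Step 3: the variation in $a$ enters the cone, with a sign.** Let $\xi=\partial_ax$, $\chi=\partial_aD$ at $a_0$. Differentiating $\ln Y=\delta(\ln\zeta+\ln f+\mu s)$ in $a$ gives
$$\frac hf=\frac\xi\zeta-\frac\chi{\delta Y} . \tag{34}$$
The pair $(\xi,\chi)$ solves the variational equation of (32) along the solution with parameter $a_0$. For that solution $(x,D)\to0$, so $R(s)\to0$, and for large $s$ its entries are at most $\eta$. By (31) and (34), $(\xi,\chi)\ne0$. Apply Step 2 with the constant $2K$. If $(\xi,\chi)$ stayed outside the cone for all large $s$, then $|\chi|$ would be nonincreasing, hence $\chi$ and $\xi$ bounded, hence $h/f$ bounded, contradicting (31). So $|\xi|\ge2K|\chi|$ for all large $s$. Since $\zeta\to\mu$, $Y\to Y_*$ and $\frac{2K}\mu>\frac6{\delta Y_*}$, the first term in (34) dominates the second for large $s$, so $\xi$ has the sign of $h/f$: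
$$|\xi|\ge2K|\chi|,\qquad \xi<0\qquad\text{for all large }s. \tag{35}$$

**Step 4: from the derivative to nearby $a$.** The difference $\Delta$ of two solutions of (32) in the convex set $B_\rho$ satisfies $\dot\Delta=(L+R)\Delta$, where $L+R$ is the average of the Jacobian over the segment joining them. Choose first $\rho<\frac12\min(\mu,Y_*)$ small and then $s_L$ large such that, for $s\ge s_L$, the entries of these $R$ are at most $\eta$; such that $|x_1|,|D_1|\le\frac\rho K$ for $s\ge s_L$, where index 1 refers to the parameter $a_0$; and such that (35) holds at $s_L$. Let index 2 refer to a parameter $a\ne a_0$ close to $a_0$. At $s_L$, $(x_2,D_2)$ is in the interior of $B_\rho$, and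
$$\Delta=(x_2-x_1,\,D_2-D_1)=(\xi,\chi)(a-a_0)+o(a-a_0)$$
lies in the cone with constant $K$, with $\operatorname{sign}\Delta x=-\operatorname{sign}(a-a_0)$. As long as $(x_2,D_2)\in B_\rho$, we have $f(\cdot;a)>0$ (since $\zeta\to\infty$ at a zero of $f$), $\Delta$ stays in the cone, $\Delta x$ keeps its sign, and $|\Delta x|$ grows exponentially by (33). As $|\Delta x|\le2\rho$ inside $B_\rho$, the point $(x_2,D_2)$ must reach $\partial B_\rho$, at some time $s_e$. If $|x_2|=\rho$ there, then $|\Delta x|\ge\rho-\frac\rho K\ge\frac34\rho$. If $|D_2|=\rho$, then $|\Delta D|\ge\frac34\rho$ and $|\Delta x|\ge K|\Delta D|\ge\frac34\rho$. In all cases $|\Delta x|\ge\frac34\rho$ at $s_e$.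

**Step 5: $a>a_0$.** Here $\Delta x<0$, so $x_2\le\frac\rho4-\frac34\rho<0$ at $s_e$. Since $\dot X=xX$, $X'<0$ there, and $a\in\mathcal A$ by Section 4.

**Step 6: $a<a_0$.** Here $\Delta x>0$, and $x_2\le\rho$ gives $\Delta x\le\rho+\frac\rho K\le\frac54\rho$. So $|\Delta D|\le\frac{5\rho}{4K}$ and $|D_2|\le\frac{9\rho}{4K}<\rho$. Also $x_2\ge\frac34\rho-\frac14\rho>0$, so the exit is through $x_2=\rho$. Since $X^\delta=Y/\zeta^\delta$ and $D_2\le\frac{3\rho}K$,
$$X_2^\delta\ge\frac{Y_*\big(1-\frac{3\rho}{KY_*}\big)}{\mu^\delta\big(1-\frac\rho\mu\big)^\delta}>\frac{Y_*}{\mu^\delta}=(K^*)^\delta ,$$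
because $\big(1-\frac\rho\mu\big)^\delta\le1-\frac{\delta\rho}\mu<1-\frac{3\rho}{KY_*}$ by Bernoulli's inequality and $K>\frac{3\mu}{\delta Y_*}$. So $X>K^*$ somewhere and $a\in\mathcal C$. $\square$

## 12. Connectedness: $\mathcal G$ is a single point

By Fact 2 and Section 4, $\mathcal G\supset\mathcal B\ne\emptyset$. Suppose $\mathcal G$ had two elements. It is closed in $(0,\infty)$ and, by Proposition 13, consists of isolated points, so it has finitely many points in the compact interval between these two. Hence there are consecutive elements $a_0<a_1$, and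
$$(a_0,a_1)=\big[(a_0,a_1)\cap\mathcal A\big]\cup\big[(a_0,a_1)\cap\mathcal C\big],$$
a union of disjoint open sets. By Proposition 13 the first contains points near $a_0^+$ and the second contains points near $a_1^-$. This contradicts connectedness. Hence $\mathcal G=\{a^*\}$. The same argument on $(a^*,\infty)$, where $\mathcal A$ is nonempty near $a^*$, and on $(0,a^*)$, where $\mathcal C$ is nonempty near $a^*$, gives
$$\mathcal A=(a^*,\infty),\qquad \mathcal C=(0,a^*). \tag{36}$$

Any $a$ with $f(\cdot;a)>0$ on $(0,\infty)$ and $r^\mu f\to K^*$, in particular any $a$ satisfying (5), lies in $\mathcal G$. By Lemma 5, $a^*$ satisfies (5) with some $A>0$. So there is exactly one such $a$, in both senses of the theorem. By (18) and Lemmas 5 and 9, $-rf'/f=\zeta$ increases strictly from $0$ to $\mu$ for $a=a^*$. What remains are the first two bullets.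

## 13. Extinction of the profile for $a>a^*$, slow decay for $a<a^*$

**Step 1: $a\in\mathcal A$ implies $R<\infty$.** Suppose $R=\infty$. For $r>r_1$ we have $X'<0$, so $\zeta>\mu$, $W<0$ and $|x|/\zeta<1$. By (14) and (15),
$$\dot Y=\frac\delta{p-1}Y(Y_*-Y+W)<\frac\delta{p-1}Y(Y_*-Y),\qquad Y(r_1)=(\mu X(r_1))^\delta<Y_* .$$
So $Y<Y_*$ and $D>0$ from $r_1$ on, and (14) gives $|W|\le Ce^{-s/\beta}$. Since $\ln Y$ is bounded above and $\frac d{ds}\ln Y=\frac\delta{p-1}(D+W)$, we get $\int^\infty D\,ds<\infty$. As $\dot D=-\dot Y$ is bounded, $D\to0$, i.e. $Y\to Y_*$. Hence $g=(Y/r)^{1/\delta}\sim\mu K^*r^{-\mu-1}$. As $X$ is bounded, $f\to0$, so $f=\int_r^\infty g\,d\rho\sim K^*r^{-\mu}$. This contradicts $X\le X(r_1)<K^*$ for $r\ge r_1$. So $R<\infty$. By Section 3, $f$ is positive and decreasing on $(0,R)$ and $f(R)=0>f'(R)$.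

Now let $a\in\mathcal C$. Then $R=\infty$ and Lemma 4 applies: $0<\zeta<\mu$, $W>0$, $M>0$, $Y$ increasing.

**Step 2: $Y\to\infty$.** Otherwise $Y\uparrow Y_\infty<\infty$, $\int^\infty M\,ds<\infty$, $g\sim Y_\infty^{1/\delta}r^{-\mu-1}$, and $f$ decreases to some $f_\infty\ge0$. If $f_\infty>0$, then $\zeta=rg/f\sim Cr^{-\mu}$, and (14) gives $W\sim C'r^{\mu-1/\beta}=C'r^{q(\mu+1)}\to\infty$ by (8). Then $M\to\infty$, which is impossible. If $f_\infty=0$, then $f=\int_r^\infty g\,d\rho\sim\frac1\mu Y_\infty^{1/\delta}r^{-\mu}$, so $\zeta\to\mu$, $W\to0$ and $(p-1)M\to Y_*-Y_\infty$. Integrability of $M$ forces $Y_\infty=Y_*$, so $X\to\frac1\mu Y_*^{1/\delta}=K^*$, which is impossible in $\mathcal C$.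

**Step 3: $\varrho:=Y/W\to1$.** This says that diffusion becomes negligible, since $\varrho=g^q/\psi$. From $M>0$ and (14), $\frac1\varrho>1-\frac{Y_*}Y$, so $\limsup\varrho\le1$. Let $\eta\in(0,1)$. Whenever $\varrho\le1-\eta$ at a late time, $W\ge\frac Y{1-\eta}\ge(1+\eta)Y$, so $(p-1)M\ge\eta Y$ is large, and by (16)
$$\frac{\dot\varrho}\varrho=\tau\ge q(M-\mu-1)\ge1 .$$
So $\varrho$ grows past $1-\eta$ and cannot come back; eventually $\varrho>1-\eta$.

**Step 4: the decay of $f$.** Let $\hat z=r^{\zeta_e}f$, with $\zeta_e=\frac q{1-q}<\mu$. Since $g=\zeta f/r$ and $\psi=\beta f(\mu-\zeta)$, the identity $g^q=\varrho\psi$ reads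
$$\Gamma(\zeta):=\frac{\zeta^q}{\beta(\mu-\zeta)}=\varrho\,\hat z^{1-q},\qquad\text{and}\qquad \dot{\hat z}=\hat z(\zeta_e-\zeta),$$
where $\Gamma:(0,\mu)\to(0,\infty)$ is an increasing bijection. Now
$$\beta(\mu-\zeta_e)=\alpha-\frac{\beta q}{1-q}=\frac{(p-q)(1-q)-q(q-p+1)}{(p-2q)(1-q)}=\frac1{1-q},$$
so $\Gamma(\zeta_e)=(1-q)\zeta_e^q=z_e^{1-q}$ with $z_e=(1-q)q^{q/(1-q)}$. Let $0<\eta<z_e$. Since $\varrho\to1$, there is $c>0$ such that for large $s$: if $\hat z\ge z_e+\eta$, then $\zeta\ge\zeta_e+c$ and $\dot{\hat z}\le-c\hat z$; if $\hat z\le z_e-\eta$, then $\zeta\le\zeta_e-c$ and $\dot{\hat z}\ge c\hat z$. So $\hat z$ enters $(z_e-\eta,z_e+\eta)$ and stays there. As $\eta$ is arbitrary, $\hat z\to z_e$, i.e.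
$$f(r;a)\sim(1-q)\,q^{q/(1-q)}\,r^{-q/(1-q)}\qquad(r\to\infty).$$
Together with (36), this proves the first two bullets, and Theorem 1 is proved. $\blacksquare$
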